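# Orbits of $z\mapsto z^D$ that avoid a point modulo primes: at most $|S|+O(1)$ integral terms

## 1. Prime factors of $a^{2^n}+b^{2^n}$

Take a rational number $\alpha\ne 0,1,-1$ and square it again and again: $\alpha,\alpha^2,\alpha^4,\dots$. Fix a finite set $S$ of places of $\mathbb Q$ that contains the archimedean place $\infty$; so $S$ is $\infty$ together with finitely many primes. For how many $n\ge 0$ is it true that $\alpha^{2^n}$ and $-1$ have distinct reductions in $\mathbb P^1(\mathbb F_p)$ for every prime $p\notin S$? Let $I$ be the set of these $n$.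

Write $\alpha=a/b$ in lowest terms, with $ab\neq 0$, and put $A_n=a^{2^n}+b^{2^n}$. If $p\mid b$, then $\alpha^{2^n}$ reduces to $\infty\ne -1$, and $p\nmid A_n$ because $p\nmid a$. If $p\nmid b$, then $\alpha^{2^n}$ reduces to $-1$ exactly when $p\mid A_n$. So in all cases
$$n\in I\iff \text{every prime dividing } A_n \text{ lies in } S .$$
When $p\mid A_n$ we say that $p$ *hits* $n$.

**Proposition 1.** For $K=\mathbb Q$, $\varphi(z)=z^2$, $\beta=-1$ and all $\alpha\in\mathbb Q\setminus\{0,1,-1\}$, we have $|I|\le |S|$ and $|I\cap\{n\ge 1\}|\le|S|-1$. Both bounds are attained for each $|S|\in\{1,\dots,5\}$.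

**Step 1: every $n\ge1$ is hit by an odd prime.** Let $n\ge 1$; then $A_n\ge2$. If $A_n$ had no odd prime factor it would be a power of $2$, hence even. Then $a,b$ have the same parity, and being coprime they are both odd. Odd squares are $1$ modulo $8$, so $A_n\equiv 2\pmod 8$, which forces $A_n=2$ and $\alpha=\pm1$. This is excluded.

**Step 2: no odd prime hits twice.** Let $n<n'$ and let $p$ divide both $A_n$ and $A_{n'}$. From $a^{2^n}\equiv -b^{2^n}$ we get $a^{2^{n'}}\equiv b^{2^{n'}}$, since we square at least once. Hence $0\equiv A_{n'}\equiv 2b^{2^{n'}}\pmod p$. If $p\mid b$, then $p\mid A_n$ gives $p\mid a$, which is impossible. So $p=2$.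

**Step 3: count.** For each $n\ge1$ in $I$ choose an odd prime hitting $n$. It lies in $S$, and distinct $n$ give distinct primes. As $\infty\in S$ is not among them, $|I\cap\{n\ge1\}|\le|S|-1$. Adding possibly $n=0$ gives $|I|\le|S|$.

**Step 4: equality for small $S$.** Take $\alpha=-2$, so $a=-2$, $b=1$. Then $A_0=-1$, and $A_1,\dots,A_4=5,17,257,65537$ are primes. For $1\le s\le5$ let $S$ consist of $\infty$ and the first $s-1$ of these primes. Then $0,1,\dots,s-1\in I$, so both bounds are equalities. $\square$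

The proof has two ingredients: each $n$ is hit by some suitable prime, and a suitable prime hits only one $n$. What happens to each of them when $\mathbb Q$, $2$ and $-1$ are replaced by a number field $K$, an exponent $D$ and a general point $\beta$?

## 2. The statement for $z^D$ over a number field, and what breaks

Let $K$ be a number field and $S$ a finite set of places of $K$ containing all archimedean ones. For $v\notin S$ let $k_v$ be the residue field of $O_K$ at $v$.

**Definition ($S$-integral).** Points $x,y\in\mathbb P^1(K)$ are $S$-integral relative to each other if for every $v\notin S$ the reductions $\overline x,\overline y\in\mathbb P^1(k_v)$ are distinct.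

For example, over $\mathbb Q$ the points $9$ and $2$ are $S$-integral relative to each other exactly when $7\in S$.

**Definition (non-exceptional, preperiodic).** A point $\beta$ is non-exceptional for a rational map $\varphi$ if $|\varphi^{-n}(\beta)|\to\infty$. A point $\alpha$ is preperiodic if its orbit is finite.

Let $\varphi(z)=z^D$ with $D\in\mathbb Z$, $|D|\ge2$. Each iterated preimage of $0$ or $\infty$ is a single point, while $\beta\in K^*$ has exactly $|D|^n$ preimages under $\varphi^n$ in $\overline K$. So non-exceptional means $\beta\in K^*$. The points $0,\infty$ are preperiodic. A point $\alpha\in K^*$ is preperiodic iff $\alpha^{D^m}=\alpha^{D^n}$ for some $m\ne n$, that is, iff $\alpha$ is a root of unity. So non-preperiodic means: $\alpha\in K^*$ and $\alpha$ is not a root of unity.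

For $\varphi(z)=z^2$ there is a known bound: for fixed non-exceptional $\beta$ the number of $n\ge 0$ such that $\varphi^n(\alpha)$ is $S$-integral relative to $\beta$ is at most $2|S|+c_3(\log|S|+1)$, with $c_3$ depending only on $\varphi,\beta$. Jit Wu Yap, "$S$-Integral Points in Orbits on $\mathbb P^1$", arXiv:2312.05094 (2023), asks whether $|S|+o(|S|)$ is possible, uniformly in the non-preperiodic point $\alpha$ and in $S$. One should not hope to go much below $|S|$ cheaply. With $\beta=-1$, $\alpha=2$, if there were infinitely many Fermat primes $2^{2^n}+1$, we could let $S$ consist of $\infty$ and many of them, and obtain at least $|S|-1$ integral terms. So an upper bound $|S|-2$ would disprove the existence of infinitely many Fermat primes.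

The answer is yes, and the error term is bounded.

**Theorem 2.** Let $D\in\mathbb Z$, $|D|\ge2$, $\varphi(z)=z^D$, $K$ a number field, and $\beta\in\mathbb P^1(K)$ non-exceptional, i.e. $\beta\in K^*$. There is an (effective) constant $C=C(K,\beta,D)$ such that for every non-preperiodic $\alpha\in\mathbb P^1(K)$ and every finite set $S$ of places containing the archimedean ones,
$$\bigl|\{n\ge0:\varphi^n(\alpha)\text{ is }S\text{-integral relative to }\beta\}\bigr|\le|S|+C. \tag{1}$$

For $D=2$ this answers the question with $f_{K,\beta}$ constant. We write $I$ for the set counted in (1), and say that a finite place $v$ **hits** $n$ if $\alpha^{D^n}$ and $\beta$ have the same reduction at $v$. So $n\in I$ iff all finite places hitting $n$ lie in $S$. If $\alpha^{D^n}=\beta$, all finite places hit $n$; so $n\in I$ implies $\alpha^{D^n}\ne\beta$.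

Now try $K=\mathbb Q$, $D=2$ with other values of $\beta$.

*The point $\beta=1$.* A prime hits $n$ iff it divides $a^{2^n}-b^{2^n}$. Once a prime hits $n$ it hits every later exponent, so "a prime hits once" is badly false. But $a^{2^n}-b^{2^n}=(a-b)A_0A_1\cdots A_{n-1}$. If $n\in I$ and $n\ge2$, then $S$ contains $\infty$ and, by Steps 1 and 2, distinct odd primes dividing $A_1,\dots,A_{n-1}$; so $n\le|S|$. This holds trivially for $n\le1$. Thus $|I|\le|S|+1$. The remedy is to count only *first* hits.

*The point $\beta=2$, with $\alpha=3$.* The numbers $3^{2^n}-2$ for $n=0,1,2,3$ are $1,\ 7,\ 79,\ 6559=7\cdot937$. The prime $7$ hits $n=1$ and comes back at $n=3$. Indeed $2\mapsto4\mapsto2$ under squaring modulo $7$, so $7$ hits every odd $n$. No factorization produces new primes here, and nothing so far prevents a late $n$ from being hit only by primes that have been seen before. This is the real difficulty. The first ingredient also needs a new argument, because a number such as $\alpha^{D^n}-\beta$ has no reason to have a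 prime factor outside a given finite set.

## 3. Places, heights and the tools

Let $q=|D|$ and $d=[K:\mathbb Q]$. For a place $v$ let $|\cdot|_v$ extend a standard absolute value of $\mathbb Q$, and put $\|x\|_v=|x|_v^{[K_v:\mathbb Q_v]/d}$. We use the following textbook facts.

* Product formula: $\sum_v\log\|x\|_v=0$ for $x\in K^*$.
* Height: $h(x)=\sum_v\log^+\|x\|_v$ satisfies $h(xy)\le h(x)+h(y)$ and $h(x^k)=|k|h(x)$ for $k\in\mathbb Z$. It does not depend on the field containing $x$. We have $\pm\log\|x\|_v\le h(x)$ for each $v$.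
* For finite $v$: $\|x\|_v=\exp(-\ell_v\operatorname{ord}_v(x))$ with $\ell_v=\frac1d\log|k_v|$. Only finitely many $v$ have $\ell_v$ below a given bound.
* Northcott: $K$ has only finitely many elements of height at most $1$, so there is $\kappa=\kappa(K)>0$ with $h(x)\ge\kappa$ for all $x\in K^*$ that are not roots of unity.

Put $H=h(\alpha)$, so $H\ge\kappa$ and $h(\alpha^{D^n})=q^nH$. We write $x\equiv y\pmod{v^f}$ for $\operatorname{ord}_v(x-y)\ge f$.

If $\|\beta\|_v=1$ and $v$ hits $n$, then $\alpha^{D^n}$, hence $\alpha$, is a $v$-unit. When moreover $\alpha^{D^n}\ne\beta$, we define the **depth** of the hit,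
$$\lambda_v(n)=-\log\|\alpha^{D^n}-\beta\|_v=-\log\|\alpha^{D^n}\beta^{-1}-1\|_v\ \ge\ \ell_v>0.$$
In the example $\alpha=3$, $\beta=2$ one has $\lambda_7(1)=\lambda_7(3)=\log 7$.

**An upper bound summed over places.** If $x\in K$, $x\ne1$, and $V$ is any set of places, then
$$\sum_{v\in V}-\log\|x-1\|_v\le h(x)+\log2 .\tag{2}$$
By the product formula the left side equals $\sum_{\nu\notin V}\log\|x-1\|_\nu$. Each term is at most $\log^+\|x\|_\nu$, plus $\frac{[K_\nu:\mathbb R]}d\log2$ if $\nu$ is archimedean, and $\sum_{\nu\mid\infty}[K_\nu:\mathbb R]=d$.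

**Powers close to $1$.** If $v$ is unramified over a prime $p\ge3$, $x\in K_v$, $\operatorname{ord}_v(x-1)\ge1$ and $0\ne j\in\mathbb Z$, then
$$\|x^j-1\|_v=\|j\|_v\,\|x-1\|_v .\tag{3}$$
Indeed, $\log x=\sum_{k\ge1}(-1)^{k-1}(x-1)^k/k$ converges, and its first term strictly dominates: for $k\ge2$ we have $\operatorname{ord}_p(k)<k-1$, because $3^{k-1}>k$. So $|\log x|_v=|x-1|_v$, and the same holds for $x^j$. Now use $\log x^j=j\log x$. For such $v$ the series $\exp$ converges on $\operatorname{ord}_v\ge1$, is inverse to $\log$, and satisfies $|\exp(\zeta)-1|_v=|\zeta|_v$ there.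

**Theorem 3 (two-term linear forms in logarithms, one place at a time).** For a place $v$ of $K$ there is an effectively computable $c=c(K,v)$ such that for $\alpha_1,\alpha_2\in K^*$, $b_1,b_2\in\mathbb Z$ and $B=\max(3,|b_1|,|b_2|)$: if $\alpha_1^{b_1}\alpha_2^{b_2}\ne1$, then
$$-\log\|\alpha_1^{b_1}\alpha_2^{b_2}-1\|_v\le c\,\max(1,h(\alpha_1))\max(1,h(\alpha_2))\log B .\tag{4}$$

We quote this: Baker–Wüstholz, J. reine angew. Math. 442 (1993), or Matveev, Izv. Math. 64 (2000), for archimedean $v$; Yu, Forum Math. 19 (2007), for finite $v$; see Evertse–Győry, *Unit Equations in Diophantine Number Theory*, CUP 2015, §4.2. Note that $c$ depends on $v$. We use Theorem 3 only for places in a fixed finite set.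

## 4. Every late exponent is hit, with total depth at least $\frac12q^nH$

This lemma replaces Step 1 of Proposition 1. It gives more than one place: it gives a total mass of hits.

**Lemma 4.** Let $T$ be a finite set of places containing the archimedean ones and all $v$ with $\|\beta\|_v\ne1$. There is $n_0=n_0(K,\beta,D,T)$ such that for all non-preperiodic $\alpha$ and all $n\ge n_0$ with $\alpha^{D^n}\ne\beta$,
$$\sum_{v\notin T,\ v\text{ hits }n}\lambda_v(n)\ \ge\ \tfrac12q^nH.\tag{5}$$

**Step 1: split the height into local terms.** Let $x=\alpha^{D^n}$ and $\mu_v=\log^+\|x\|_v-\log\|x-\beta\|_v$ for all $v$. By the product formula for $x-\beta\ne0$, $\sum_v\mu_v=h(x)=q^nH$.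

**Step 2: places outside $T$.** Let $v\notin T$, so $\|\beta\|_v=1$. If $v$ does not hit $n$, then either $|x|_v>1$ and $|x-\beta|_v=|x|_v$, or $|x|_v\le1$ and $|x-\beta|_v=1$ because the reductions differ. Both give $\mu_v=0$. If $v$ hits $n$, then $|x|_v=1$ and $\mu_v=\lambda_v(n)$.

**Step 3: places in $T$ contribute little.** Let $v\in T$. If $|x|_v\ge2\max(1,|\beta|_v)$, then $|x-\beta|_v\ge|x|_v/2$ and $\mu_v\le\log2$. Otherwise $\log^+\|x\|_v\le\log2+h(\beta)$, and (4) with $\alpha_1=\alpha$, $\alpha_2=\beta$, $b_1=D^n$, $b_2=-1$ gives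
$$-\log\|x-\beta\|_v=-\log\|\beta\|_v-\log\|\alpha^{D^n}\beta^{-1}-1\|_v\le h(\beta)+c\max(1,H)\max(1,h(\beta))\log\max(3,q^n).$$
Since $\max(3,q^n)\le(q+1)^{n+1}$, in both cases $\mu_v\le C_v\max(1,H)(n+1)$ with $C_v$ independent of $\alpha$ and $n$.

**Step 4: compare.** As $H\ge\kappa$, we have $\max(1,H)\le\max(1,1/\kappa)H$. So $\sum_{v\in T}\mu_v\le C_T(n+1)H$, which is at most $\frac12q^nH$ for $n\ge n_0$, with $n_0$ depending only on $C_T$ and $q$. Subtract from $\sum_v\mu_v=q^nH$ and use Step 2. $\square$

## 5. Theorem 2 when $\beta$ is a root of unity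

Here the arguments for $\beta=-1$ and $\beta=1$ extend. Recall that reduction at a place of residue characteristic $p$ removes exactly the $p$-part from the order of a root of unity; so it keeps its $\ell'$-part for every prime $\ell'\ne p$. Since $\alpha$ is not a root of unity, no power $\alpha^{D^n}$ equals one.

**Proposition 5.** Theorem 2 holds if $\beta$ is a root of unity.

**Step 1: the case $\gcd(\operatorname{ord}\beta,D)>1$ (like $\beta=-1$, $D=2$).** Let $\ell'$ be a prime dividing the gcd, and let $T$ consist of the archimedean places and those dividing $D$. Let $v\notin T$ and suppose $v$ hits $n'<n$. Raising $\overline{\alpha}^{\,D^{n'}}=\overline\beta$ to the power $D^{n-n'}$ gives $\overline\beta=\overline\beta^{\,D^{n-n'}}$. But the order of $\overline\beta$ is divisible by $\ell'$ (as $v\nmid\ell'$), and $\ell'\mid D$, so the right side has order with strictly smaller $\ell'$-part, a contradiction. So each $v\notin T$ hits at most one $n$. By Lemma 4 each $n\in I$ with $n\ge n_0$ is hit by some $v\notin T$,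 and $v\in S$ since $n\in I$. These $v$ are distinct for distinct $n$, so $|I|\le n_0+|S|$.

**Step 2: the case $\gcd(\operatorname{ord}\beta,D)=1$ (like $\beta=1$).** We look one step back, at another preimage of $\beta$. Raising to the $D$-th power is an automorphism of $\langle\beta\rangle$; choose $\beta'\in\langle\beta\rangle$ with $\beta'^D=\beta$. Choose a prime $\ell'\mid D$, let $\omega$ have order $\ell'$, and let $K'=K(\omega)$. Then $(\omega\beta')^D=\beta$. Apply Lemma 4 over $K'$ to the point $\omega\beta'$, with $T'$ the archimedean places of $K'$ and those dividing $D$. It provides $n_0'$ such that for each $n$ with $n-1\ge n_0'$ there is $v'\notin T'$ with $\alpha^{D^{n-1}}\equiv\omega\beta'\pmod{v'}$. Let $v$ be the place of $K$ below $v'$. Raising to the power $D$, we get $\alpha^{D^n}\equiv\beta$, so $v$ hits $n$.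

Could $v$ have hit some $n'<n$? Then $\omega\beta'\equiv\alpha^{D^{n-1}}\equiv\beta^{D^{n-1-n'}}\pmod{v'}$. The left side has order modulo $v'$ divisible by $\ell'$, because $\omega\beta'$ has order $\ell'\operatorname{ord}(\beta')$ and $v'\nmid\ell'$. The right side has order dividing $\operatorname{ord}\beta$, which is prime to $D$. This is a contradiction, so the first hit of $v$ is $n$. For $n\in I$, $n\ge n_0'+1$, these $v$ lie in $S$ and are distinct for distinct $n$. Hence $|I|\le|S|+n_0'+1$. $\square$

## 6. First hits, and places that return deeper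

From now on $\beta$ is not a root of unity. The sensible plan is: call $n\in I$ *new* if some $v\notin T$ hits $n$ and no smaller exponent. There are at most $|S|$ new $n$. It remains to show that few $n\in I$ are *old*, meaning that every $v\notin T$ hitting $n$ has hit before. At an old $n$, Lemma 4 says that the returning places carry a total depth of at least $\frac12q^nH$. So we would like to show that returns are shallow.

If $v$ hits $m$ and $n=m+i$, everything is contained in the identity
$$\frac{\alpha^{D^n}}\beta=\Bigl(\frac{\alpha^{D^m}}\beta\Bigr)^{D^i}\beta^{D^i-1}.\tag{6}$$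
Let $v$ satisfy $\|\beta\|_v=1$ and let $f$ be the smaller of the orders of $\alpha^{D^m}/\beta-1$ and $\alpha^{D^n}/\beta-1$ at $v$. Then (6) gives $\beta^{D^i-1}\equiv1\pmod{v^f}$. As $\beta^{D^i-1}\ne1$, (2) gives
$$\min(\lambda_v(m),\lambda_v(n))\le(q^i+1)h(\beta)+\log2 .\tag{7}$$
This is a good bound on $\lambda_v(n)$ as long as the return is not deeper than the first hit. And here the plan stops, because a return can be much deeper. Take $D=2$, $\beta=2$, $\alpha=11$ and $v=7$:
$$11-2=9,\qquad 11^2-2=119=7\cdot17,\qquad 11^8-2=214358879=7^4\cdot89279 ,$$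
and $7\nmid89279$. The first hit $n=1$ has order $1$, the return $n=3$ has order $4$. It can be arbitrarily worse. By Hensel's lemma $X^8=2$ has a root $\xi\in\mathbb Z_7$ with $\xi\equiv3\pmod7$, since $3^8-2=6559=7\cdot937$ and $8\cdot3^7\not\equiv0\pmod 7$. If $N\ge2$ and $\alpha$ is an integer with $0<\alpha<7^N$ and $\alpha\equiv\xi\pmod{7^N}$, then $\alpha^8\equiv2\pmod{7^N}$. But $\alpha^2\equiv2\pmod 7$ and $\alpha^2\not\equiv2\pmod{49}$, because $2^4=16\not\equiv2\pmod{49}$. So depth $\log7$ at $n=1$ is followed by depth at least $N\log7$ at $n=3$.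

Theorem 3 bounds deep returns at one given place, but its constant depends on $v$. The returning places can lie anywhere outside $T$, and $T$ must be fixed before $\alpha$ and $S$ are chosen. So we need an estimate for the right side of (6) whose constant does not depend on $v$. It must also be small for each place: if each place could spoil a bounded positive number of exponents, we would only get $C|S|$.

There is one situation in which (6) involves powers of a single number. Then (3) does the job, and we treat that case first.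

## 7. Theorem 2 when $\alpha$ and $\beta$ are multiplicatively dependent

**Proposition 6.** For $\beta$ not a root of unity, (1) holds, with a constant depending only on $K,\beta,D$, for all non-preperiodic $\alpha$ such that $\alpha,\beta$ are multiplicatively dependent.

**Step 1: reduce to powers of one number.** Let $\mu_K$ be the group of roots of unity in $K$. The group $K^*/\mu_K$ is free abelian. The elements of $K^*$ having a positive power in $\mu_K\beta^{\mathbb Z}$ form a group, whose image in $K^*/\mu_K$ has rank one and is free; so this group is $\mu_K\gamma^{\mathbb Z}$, with $\gamma$ depending only on $(K,\beta)$. Replacing $\gamma$ by $\gamma^{-1}$ if needed, $\beta=\zeta_1\gamma^j$ with $j\ge1$. A relation $\alpha^r\beta^s=1$ with $(r,s)\neq(0,0)$ has $r\ne0$, so $\alpha=\zeta_2\gamma^i$, with $i\ne0$ since $\alpha$ is not a root of unity. Thus $H=|i|h(\gamma)$ and $h(\gamma)>0$. Put $W=|\mu_K|$ and $M_n=iD^n-j$. Fix $n_1$ with $q^{n_1}>2j$; then $M_n\ne0$ for $n\ge n_1$.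

Let $T$ consist of the archimedean places, the ramified ones, those above $2D$, and those where $\gamma$ is not a unit (the same as those where $\beta$ is not). Let $n_0$ be as in Lemma 4 for this $T$.

**Step 2: the depth of one hit.** Let $v\notin T$ have residue characteristic $p$, and let $g_v$ be the order of $\gamma$ modulo $v$, which is prime to $p$. Suppose $v$ hits $n\ge n_1$. Then $\alpha^{D^n}/\beta=\zeta\gamma^{M_n}$ with $\zeta\in\mu_K$. It is not $1$ as $M_n\ne0$, and it is $1$ modulo $v$. Its $W$-th power $\gamma^{WM_n}$ is therefore $1$ modulo $v$, so $g_v\mid WM_n$. Since $x-1$ divides $x^W-1$ in the $v$-integers, (3) applied to $\gamma^{g_v}$ with exponent $WM_n/g_v$, together with $\|g_v\|_v=1$, gives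
$$\lambda_v(n)\le-\log\|\gamma^{WM_n}-1\|_v=-\log\|\gamma^{g_v}-1\|_v-\log\|WM_n\|_v .\tag{8}$$

**Step 3: an old $n$ forces small orders $g_v$.** Suppose $n\ge\max(n_0,n_1)$ and every $v\notin T$ hitting $n$ also hits some $m=m(v)$ with $n_1\le m<n$. By Step 2, $g_v$ divides $WM_m$ and $WM_n$, hence also
$$W(M_n-D^{n-m}M_m)=Wj(D^{n-m}-1)\ne0 .$$
So $g_v$ divides $G_m=\gcd\bigl(WM_m,\,Wj(D^{n-m}-1)\bigr)$. From $|WM_m|\le W(j+1)|i|q^m$ and $|Wj(D^{n-m}-1)|\le2Wjq^{n-m}$,
$$1\le G_m\le2W(j+1)\min(|i|q^m,q^{n-m}).$$

**Step 4: sum over places and compare with Lemma 4.** For fixed $m$ we have $g_v\mid G_m$ for all $v$ with $m(v)=m$, so $\|\gamma^{G_m}-1\|_v\le\|\gamma^{g_v}-1\|_v$, and (2) applied to $\gamma^{G_m}$ gives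
$$\sum_{v:\,m(v)=m}-\log\|\gamma^{g_v}-1\|_v\le G_mh(\gamma)+\log2 .$$
Further $\sum_{v\text{ finite}}-\log\|WM_n\|_v=\log|WM_n|$ by the product formula, and all terms of this sum are nonnegative. Summing (8) over all $v\notin T$ hitting $n$ and using (5),
$$\tfrac12q^n|i|h(\gamma)\le\sum_{n_1\le m<n}\bigl(G_mh(\gamma)+\log2\bigr)+\log|WM_n| .$$
The two entries of $\min(|i|q^m,q^{n-m})$ have product $|i|q^n=Q^2$, where $Q=\sqrt{|i|q^n}$. The $m$ with $|i|q^m\le Q$ contribute a geometric sum, of ratio at least $2$, bounded by $2Q$. For the other $m$ we have $q^{n-m}<Q$, and they contribute at most $2Q$ likewise. So with $C=8W(j+1)h(\gamma)$,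
$$\tfrac12q^n|i|h(\gamma)\le C\sqrt{|i|q^n}+n\log2+\log\bigl(W(j+1)|i|q^n\bigr).$$
Divide by $|i|q^n$: the right side tends to $0$ as $n\to\infty$, uniformly in $|i|\ge1$, while the left side is $h(\gamma)/2$. So this fails for $n\ge n_2(K,\beta,D)$.

**Step 5: count.** Hence every $n\in I$ with $n\ge\max(n_0,n_1,n_2)$ is hit by some $v\notin T$ that hits no $m$ with $n_1\le m<n$. These $v$ lie in $S$. They are distinct: if $n<n'$ had the same $v$, then $v$ would hit $n$ with $n_1\le n<n'$. So $|I|\le|S|+\max(n_0,n_1,n_2)$. $\square$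

## 8. Polynomials vanishing on many points $(sb_1-rb_2,\ u^rw^s)$

In the independent case (6) is a product of powers of two independent numbers, both close to $1$ at $v$. We want a bound for $u^{b_1}w^{b_2}-1$ at $v$ with a constant independent of $v$. The method is to build a determinant that is nonzero, is very small at $v$ if $u^{b_1}w^{b_2}$ is too close to $1$, and is of controlled size at all other places. The product formula then gives a contradiction. This section provides the nonvanishing.

**Lemma 7 (zero estimate).** Let $F$ be a field of characteristic $0$, $u,w\in F^*$ multiplicatively independent, $b_1,b_2\ge1$ coprime, and $M,L,R_1,S_1,R_2,S_2\ge1$ integers with $R_1S_1\ge L$, $R_2S_2>(M-1)L$, $R_2\le b_1$. Put $R=R_1+R_2-1$, $S_*=S_1+S_2-1$. If $P\in F[X,Y]$ has $\deg_XP<M$, $\deg_YP<L$ and vanishes at $(sb_1-rb_2,\,u^rw^s)$ for all $0\le r<R$, $0\le s<S_*$, then $P=0$.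

**Step 1: pick points that separate the powers of $Y$.** Suppose $P\ne0$ and write $P=\sum_{i=1}^mP_i(X)Y^{l_i}$ with $m\ge1$, all $P_i\ne0$, $0\le l_1<\dots<l_m<L$. The $R_1S_1\ge L$ numbers $u^rw^s$ ($0\le r<R_1$, $0\le s<S_1$) are distinct by independence. Consider the matrix with one row $(y^{l_1},\dots,y^{l_m})$ for each of these numbers $y$. A linear relation between its columns would be a nonzero polynomial of degree less than $L$ with at least $L$ zeros. So the rank is $m$, and we can choose pairs $(r_a,s_a)$, $1\le a\le m$, such that $y_a=u^{r_a}w^{s_a}$ satisfy $\det(y_a^{l_i})\ne0$.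

**Step 2: eliminate $Y$.** Put $\xi_a=s_ab_1-r_ab_2$ and
$$\mathcal D(X)=\det\bigl(P_i(X+\xi_a)\,y_a^{l_i}\bigr)_{a,i}.$$
In each term of the expanded determinant the coefficient of $X^{\sum_i\deg P_i}$ is the product of the leading coefficients of the $P_i$ times the corresponding product of the $y_a^{l_i}$. So the coefficient of $X^{\sum_i\deg P_i}$ in $\mathcal D$ is $\prod_i\mathrm{lc}(P_i)\cdot\det(y_a^{l_i})\ne0$. Hence $\mathcal D\ne0$, and $\deg\mathcal D\le m(M-1)\le(M-1)L$.

**Step 3: $\mathcal D$ has too many zeros.** For $0\le r<R_2$, $0\le s<S_2$ put $\xi=sb_1-rb_2$ and $y=u^rw^s$. Since $r+r_a<R$ and $s+s_a<S_*$, the hypothesis gives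
$$\sum_iP_i(\xi+\xi_a)\,y_a^{l_i}\,y^{l_i}=P(\xi+\xi_a,\,y_ay)=0\qquad(1\le a\le m).$$
So the nonzero vector $(y^{l_i})_i$ is in the kernel of the matrix defining $\mathcal D(\xi)$, and $\mathcal D(\xi)=0$. These $\xi$ are distinct: if $sb_1-rb_2=s'b_1-r'b_2$, then $b_1\mid r-r'$ by coprimality, so $r=r'$ because $|r-r'|<R_2\le b_1$, and then $s=s'$. So $\mathcal D$ has $R_2S_2>(M-1)L$ zeros, a contradiction. $\square$

## 9. A two-logarithm estimate that does not depend on the place

**Lemma 8.** Let $v$ be a finite place of $K$, unramified over $p\ge5$; $e\ge1$ an integer; $y=e\ell_v\ge32$; $u,w\in K^*$ multiplicatively independent with $\operatorname{ord}_v(u-1)\ge e$, $\operatorname{ord}_v(w-1)\ge e$; $b_1,b_2\ge1$ coprime integers, $p\nmid b_1$; $a_1\ge\max(h(u),y)$, $a_2\ge\max(h(w),y)$. Let $L\ge8$ be an integer with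
$$1+\log\Bigl(1+y\Bigl(\frac{b_1}{a_2}+\frac{b_2}{a_1}\Bigr)\Bigr)\le\frac{Ly}{32},\tag{9}$$
$$2^9L\,\frac{a_2}y+1\le b_1 .\tag{10}$$
Then
$$-\log\|u^{b_1}w^{b_2}-1\|_v\le\frac{2^{16}L^2a_1a_2}y .\tag{11}$$

Two features matter later: the constant is absolute, and there is a $y$ in the denominator. The gain comes from the hypothesis that $u,w$ are already $1$ modulo $v^e$: their powers are then values of functions analytic on a disc of radius about $p^{e}$, which is much larger than the unit disc where we evaluate them.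

**Step 1: parameters, and what failure would mean.** Put $A=a_1a_2\ge y^2$, $M=\lceil2^{16}LA/y^2\rceil\le2^{17}LA/y^2$, $N=ML$ and $\delta=u^{b_1}w^{b_2}-1$, which is nonzero by independence. Then $Ny/2\le2^{16}L^2A/y$. Suppose (11) fails. Then $\ell_v\operatorname{ord}_v(\delta)>Ny/2=\ell_vNe/2$. Writing $|\cdot|$ for $|\cdot|_v$, so that $|p|=1/p$ and $|x|=p^{-\operatorname{ord}_v(x)}$, we get
$$|\delta|\le p^{-Ne/2}.\tag{12}$$

**Step 2: a nonzero determinant.** Let
$$R_1=\Bigl\lceil\sqrt{La_2/a_1}\Bigr\rceil,\quad S_1=\Bigl\lceil\sqrt{La_1/a_2}\Bigr\rceil,\quad R_2=\Bigl\lceil\sqrt{Na_2/a_1}\Bigr\rceil,\quad S_2=\Bigl\lceil\sqrt{Na_1/a_2}\Bigr\rceil,$$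
and $R=R_1+R_2-1$, $S_*=S_1+S_2-1$. Then $R_1S_1\ge L$ and $R_2S_2\ge N>(M-1)L$. From $N\le2^{17}L^2A/y^2$ we get $R_2\le\sqrt{2^{17}}\,La_2/y+1\le b_1$, by (10). The polynomials $\binom XkY^l$ with $0\le k<M$, $0\le l<L$ form a basis of the $N$-dimensional space in Lemma 7. By that lemma, evaluation at the points with $0\le r<R$, $0\le s<S_*$ is injective on this space, so there are $N$ pairs $(r,s)$ in this range with
$$\Delta=\det\Bigl(\tbinom{sb_1-rb_2}k\,u^{lr}w^{ls}\Bigr)_{(r,s),(k,l)}\ne0,\qquad\Delta\in K.$$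

**Step 3: at $v$ the entries are almost values of functions of one variable.** Let $\eta=\log w$, so $|\eta|\le p^{-e}$, and $\varepsilon=b_1^{-1}\log(1+\delta)$, so $|\varepsilon|=|\delta|$ because $p\nmid b_1$. Taking logarithms of $u^{b_1}w^{b_2}=1+\delta$ gives $\log u=-\frac{b_2}{b_1}\eta+\varepsilon$. For a pair $(r,s)$ put $z=s-rb_2/b_1$; then $|z|\le1$, and
$$u^{lr}w^{ls}=\exp(lr\log u+ls\log w)=\exp(lz\eta)\exp(lr\varepsilon)=\exp(lz\eta)(1+\delta'),\qquad|\delta'|\le|\delta| .$$
Here $\delta'$ depends on $(r,s)$ and $l$. Since $b_1z=sb_1-rb_2$, the entries of $\Delta$ are $f_{kl}(z)(1+\delta')$ with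
$$f_{kl}(z)=\binom{b_1z}k\exp(l\eta z).$$
At our points $|f_{kl}(z)|\le1$, because $b_1z\in\mathbb Z$ and $\exp(l\eta z)$ is a unit.

**Step 4: these functions are not large on a big disc.** Let $\rho=p^{e/2}$, and for $f=\sum_ic_iz^i$ let $\|f\|_\rho=\sup_i|c_i|\rho^i$, the Gauss norm, which is submultiplicative. The $n$-th term of $\exp(l\eta z)$ contributes at most $p^{-en+n/(p-1)+en/2}\le1$, because $e/2\ge\frac12>\frac14\ge\frac1{p-1}$. By the same inequality the contributions tend to $0$, so the series converges for $|z|\le\rho$. In $\binom{b_1z}k=\frac1{k!}\prod_{c<k}(b_1z-c)$ each factor has norm at most $\rho$, and $1/|k!|\le p^{k/(p-1)}\le p^{k/4}$. So its norm is at most $p^{ek/2+k/4}\le p^{3ek/4}$. Hence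
$$\|f_{kl}\|_\rho\le p^{3eM/4}.$$

**Step 5: minors of $(f_{kl}(z))$ are small.** Take $N'$ of the functions, $f_j=\sum_ic_{j,i}z^i$, and $N'$ of the points $z_a$. The minor equals
$$\sum_{(i_1,\dots,i_{N'})}\ \prod_jc_{j,i_j}\cdot\det(z_a^{i_j})_{a,j}.$$
Tuples with two equal entries contribute zero. For distinct entries $\sum_ji_j\ge N'(N'-1)/2$. As $|c_{j,i}|\le p^{3eM/4}\rho^{-i}$ with $\rho>1$ and $|\det(z_a^{i_j})|\le1$, the minor has absolute value at most
$$\rho^{-N'(N'-1)/2}\,p^{3eMN'/4}.\tag{13}$$

**Step 6: $\Delta$ is very small at $v$.** Split each entry as $f+f\delta'$ and expand $\Delta$ multilinearly in the columns. Consider a term in which $N-N'$ columns are of the second type $f\delta'$, and expand it by Laplace along these columns. The minors of second type are at most $|\delta|^{N-N'}\le p^{-Ne(N-N')/2}$ by (12), and the complementary minors are bounded by (13). So the term is at most $p^{-e\Theta}$ with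
$$\Theta=\frac{(N-N')N}2+\frac{N'(N'-1)}4-\frac{3MN'}4=\frac{N^2}4+\frac{(N-N')^2}4-\frac{N'(1+3M)}4 .$$
Since $N'\le N$ and $1+3M\le4M$, and $M=N/L$ with $L\ge8$,
$$\Theta\ge\frac{N^2}4-NM=\frac{N^2}4-\frac{N^2}L\ge\frac{N^2}8 .$$
Hence $|\Delta|\le p^{-eN^2/8}$. As $v$ is unramified, this reads $\log\|\Delta\|_v\le-N^2y/8$.

**Step 7: $\Delta$ at the other places.** Put $B=b_1S_*+b_2R$, so that all integers $\zeta=sb_1-rb_2$ occurring have $|\zeta|\le B$. For $1\le k<M$, using $k!\ge(k/\exp(1))^k$,
$$\Bigl|\binom\zeta k\Bigr|\le\frac{(|\zeta|+k)^k}{k!}\le\exp\Bigl(k\bigl(1+\log(1+\tfrac Bk)\bigr)\Bigr)\le\exp\Bigl(M\bigl(1+\log(1+\tfrac BM)\bigr)\Bigr).$$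
The last step holds because $k(1+\log(1+B/k))$ has derivative $1+\log(1+\frac Bk)-\frac{B/k}{1+B/k}>0$ in $k$. For $k=0$ the bound is trivial. At finite places $\binom\zeta k\in\mathbb Z$ has absolute value at most $1$. In each product in the expansion of $\Delta$, the factors $u^{lr}w^{ls}$ contribute at $\nu$ at most $NL(R\log^+\|u\|_\nu+S_*\log^+\|w\|_\nu)$ to the logarithm. An archimedean $\nu$ also sees the $N!$ terms and the binomials, with weight $[K_\nu:\mathbb R]/d$; these weights add up to $1$. By the product formula,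
$$\frac{N^2y}8\le\sum_{\nu\ne v}\log\|\Delta\|_\nu\le\log N!+NM\Bigl(1+\log\bigl(1+\tfrac BM\bigr)\Bigr)+NL\bigl(Rh(u)+S_*h(w)\bigr).$$
Divide by $N$ and use $h(u)\le a_1$, $h(w)\le a_2$:
$$\frac{Ny}8\le\log N+M\Bigl(1+\log\bigl(1+\tfrac BM\bigr)\Bigr)+L(Ra_1+S_*a_2).\tag{14}$$

**Step 8: each of the three terms in (14) is at most $Ny/32$.**

* First term: $\log N\le N\le Ny/32$, as $y\ge32$.
* Last term: since $L\le N$, $R\le2\sqrt{Na_2/a_1}+1$ and $S_*\le2\sqrt{Na_1/a_2}+1$, so $Ra_1+S_*a_2\le4\sqrt{NA}+a_1+a_2$. By definition of $M$, $LA\le My^2/2^{16}$; hence $4\sqrt{NA}=4\sqrt{MLA}\le My/64$. As $a_1,a_2\ge y$, also $a_1+a_2\le2A/y\le My/64$. So $L(Ra_1+S_*a_2)\le LMy/32=Ny/32$.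
* Middle term: $\frac1M\sqrt{Na_1/a_2}=\sqrt{\frac{La_1}{Ma_2}}\le\frac y{2^8a_2}$, and $\frac1M\le\frac{y^2}{2^{16}LA}\le\frac y{2^{16}a_2}$. So $\frac{S_*}M\le\bigl(\frac2{2^8}+\frac1{2^{16}}\bigr)\frac y{a_2}\le\frac y{a_2}$, and by symmetry $\frac RM\le\frac y{a_1}$. Therefore $\frac BM\le y\bigl(\frac{b_1}{a_2}+\frac{b_2}{a_1}\bigr)$, and by (9) the middle term is at most $M\cdot Ly/32=Ny/32$.

So (14) gives $\frac{Ny}8\le\frac{3Ny}{32}$, which is false. Hence (11) holds. $\square$

## 10. The total relative depth of the returns of one place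

From now on $\beta$ is not a root of unity and $\alpha,\beta$ are multiplicatively independent; in particular $\alpha^{D^n}\ne\beta$ always. Let $h_1=h(\beta)+1$. Let $T_0$ be the finite set of all $v$ that are archimedean, or ramified over $\mathbb Q$, or above a prime dividing $6D$, or have $\|\beta\|_v\ne1$, or are finite with $\ell_v<2^{15}h_1$. If $v\notin T_0$ hits some $n$, let $m_v$ be the least such $n\ge0$, and let $\Lambda_v=\lambda_v(m_v)\ge\ell_v$ be the depth of the first hit.

**Proposition 9.** There is $C_0=C_0(K,\beta,D)$, independent of $\alpha$ and $v$, such that for each $v\notin T_0$ that hits some $n$,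
$$\sum_{n>m_v,\ v\text{ hits }n}\frac{\lambda_v(n)}{q^nH}\le\frac{C_0}{\Lambda_v}.\tag{15}$$

In the examples of Section 6 a return may be much deeper than the first hit, but the share of $q^nH$ that it supplies is controlled by (15) once $v\notin T_0$. Constants $C$ below depend only on $K,\beta,D$ and may change from line to line.

**Step 1: set-up.** Write $m=m_v$, $u=\alpha^{D^m}/\beta$, $e=\operatorname{ord}_v(u-1)\ge1$ and $y=\Lambda_v=e\ell_v$. Then $h(u)\le q^mH+h(\beta)$, and (2) gives $y\le h(u)+\log2$. So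
$$a_1:=q^mH+h_1\quad\text{satisfies}\quad a_1\ge\max(h(u),y,1),\qquad a_1\le C_1q^mH,\quad C_1=1+h_1/\kappa .$$
Let $v$ hit $n=m+i$, $i\ge1$, and put $x=\alpha^{D^n}/\beta$. By (6), $x=u^{D^i}\beta^{D^i-1}$, and $u^{D^i}\equiv1\pmod{v^e}$.

**Step 2 (Case A): returns with $\operatorname{ord}_v(x-1)\le e$.** This is the situation of (7). Put $f=\operatorname{ord}_v(x-1)\le e$. Then $x$ and $u^{D^i}$ are $1$ modulo $v^f$, hence so is $\beta^{D^i-1}$, and $\lambda_v(n)\le-\log\|\beta^{D^i-1}-1\|_v$. To make use of periodicity, let $\tau$ be the exact period of $\overline\beta$ under $z\mapsto z^D$ modulo $v$. Since $\overline\beta^{D^i}=\overline\beta$, $i=k\tau$ with $k\ge1$. Put $w_0=\beta^{D^\tau-1}$, which is $1$ modulo $v$ and different from $1$, and $j=\frac{D^{k\tau}-1}{D^\tau-1}=\sum_{0\le c<k}D^{c\tau}\ne0$, so that $\beta^{D^i-1}=w_0^j$ and $|j|\le\frac{q^{k\tau}-1}{q^\tau-1}\le q^{k\tau}$. By (3), (2) and $-\log\|j\|_v\le\log|j|$,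
$$\lambda_v(n)\le h(w_0)+\log2+\log|j|\le(q^\tau+1)h(\beta)+\log2+k\tau\log q\le2h_1q^\tau+k\tau\log q .$$
Divide by $q^nH=q^{m+k\tau}H$ and sum over $k\ge1$. We have $\sum_{k}2h_1q^{-(k-1)\tau}\le4h_1$ and $\sum_kk\tau q^{-k\tau}\log q\le\sum_{i\ge1}iq^{-i}\log q$. So the returns of Case A contribute at most $C/(q^mH)$ to the left side of (15). Since $y\le a_1\le C_1q^mH$, this is at most $C/y$.

**Step 3 (Case B): returns with $\operatorname{ord}_v(x-1)>e$; preparation.** Now $x$ and $u^{D^i}$ are both $1$ modulo $v^e$, so $\beta^{D^i}\equiv\beta\pmod{v^e}$. Let $t\ge1$ be the exact period of $\beta$ modulo $v^e$ under $z\mapsto z^D$; it does not depend on $n$, and $i=kt$ with $k\ge1$. Put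
$$w=\beta^{D^t-1},\qquad b_1=q^{kt},\qquad b_2=\Bigl|\frac{D^{kt}-1}{D^t-1}\Bigr|=\Bigl|\sum_{0\le c<k}D^{ct}\Bigr| .$$
We collect what Lemma 8 needs.

* $\operatorname{ord}_v(w-1)\ge e$ by the choice of $t$, and $w\ne1$.
* $x=(u^{\pm1})^{b_1}(w^{\pm1})^{b_2}$ for suitable signs; inverting $u$ or $w$ changes neither the height nor the order at $v$ of its difference from $1$.
* $1\le b_2\le\sum_{0\le c<k}q^{ct}\le2q^{(k-1)t}$.
* $\gcd(b_1,b_2)=1$, because $\sum_{0\le c<k}D^{ct}\equiv1\pmod D$; and $p\nmid b_1$, as $v\nmid D$. Also $p\ge5$ and $v$ is unramified, since $v\notin T_0$.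
* $u,w$ are multiplicatively independent: if $u^rw^s=1$, the exponent of $\alpha$ is $rD^m$, so $r=0$, and then $s(D^t-1)=0$ gives $s=0$.
* With $a_2=2h_1q^t$: $h(w)\le(q^t+1)h(\beta)\le a_2$, and by (2) $y\le-\log\|w-1\|_v\le h(w)+\log2\le a_2$.
* $y\ge\ell_v\ge2^{15}h_1\ge32$.

**Step 4 (Case B): choice of $L$.** Put
$$L=8+\Bigl\lceil\frac{32(k-1)t\log q}y\Bigr\rceil .$$
Since $y\ge32$ and $1+\log X\le X$, we have $L\le9(1+(k-1)t\log q)\le9q^{(k-1)t}$.

*Check of (9).* We have $b_1/a_2\le q^{(k-1)t}$ and $b_2/a_1\le2q^{(k-1)t}$, so the left side of (9) is at most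
$$1+\log\bigl(1+3yq^{(k-1)t}\bigr)\le1+\log4+\log y+(k-1)t\log q\le\frac y4+(k-1)t\log q\le\frac{Ly}{32}.$$
For the middle inequality: at $y=32$ we have $1+\log4+\log32<5.9<8$, and for larger $y$ the right side grows faster.

*Check of (10).* Since $y\ge2^{15}h_1$,
$$2^9L\frac{a_2}y+1\le\frac{9\cdot2^{10}h_1q^{kt}}y+1\le\tfrac12q^{kt}+1\le q^{kt}=b_1 .$$

**Step 5 (Case B): conclusion.** Lemma 8 gives
$$\lambda_v(n)\le\frac{2^{16}L^2a_1a_2}y\le\frac Cy\bigl(1+(k-1)t\log q\bigr)^2q^mH\,q^t .$$
Divide by $q^nH=q^{m+kt}H$. Since $\sup_{\xi\ge0}(1+\xi)^2\exp(-\xi/2)<\infty$, with $\xi=(k-1)t\log q$ we get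
$$\frac{\lambda_v(n)}{q^nH}\le\frac Cy\bigl(1+(k-1)t\log q\bigr)^2q^{-(k-1)t}\le\frac Cy\,q^{-(k-1)t/2}\le\frac Cy\,2^{-(k-1)/2}.$$
Distinct $n$ in Case B have distinct $k$, so summing over $k\ge1$ shows that Case B contributes at most $C/y$. Together with Step 2 this is (15), as $y=\Lambda_v$. $\square$

## 11. Paying for the old exponents

We finish the proof of Theorem 2 for $\beta$ not a root of unity and $\alpha,\beta$ multiplicatively independent.

**Step 1: choices and notation.** Fix $\ell_0\ge16C_0$, with $\ell_0>0$, and let $T=T_0\cup\{v\text{ finite}:\ell_v<\ell_0\}$, a finite set depending only on $K,\beta,D$. Let $n_0$ be as in Lemma 4 for $T$, enlarged so that $4/(\kappa q^n)\le1/\ell_0$ for $n\ge n_0$. Let $I'=\{n\in I:n\ge n_0\}$, let $S''$ be the set of $v\in S\setminus T$ that hit some $n\ge0$, and for $n\ge0$ let $V_n=\{v\in S'':m_v=n\}$. The sets $V_n$ partition $S''$, and $\Lambda_v\ge\ell_v\ge\ell_0$ for $v\in S''$.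

**Step 2: first hits or returns must supply a quarter of the mass.** Let $n\in I'$. All $v\notin T$ hitting $n$ lie in $S$, hence in $S''$, and have $m_v\le n$. Lemma 4 becomes
$$O_n+\sum_{v\in V_n}\frac{\Lambda_v}{q^nH}\ge\frac12,\qquad O_n:=\sum_{v\in S'',\ m_v<n,\ v\text{ hits }n}\frac{\lambda_v(n)}{q^nH}.\tag{16}$$
Let $\mathcal W=\{n\in I':O_n\ge\frac14\}$ and $J=I'\setminus\mathcal W$. Summing $O_n$ over $\mathcal W$ and using (15) for each $v$,
$$\tfrac14|\mathcal W|\le\sum_{n\in\mathcal W}O_n\le C_0\sum_{v\in S''}\frac1{\Lambda_v}.\tag{17}$$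
For $n\in J$, (16) gives $\sum_{v\in V_n}\Lambda_v\ge q^nH/4$, so $|V_n|\ge1$; hence $|J|\le|S''|$.

At this point the question is already answered. Since $\Lambda_v\ge\ell_0$, (17) gives $|\mathcal W|\le4C_0|S''|/\ell_0$ and $|I|\le n_0+(1+4C_0/\ell_0)|S|$. As $\ell_0$ can be taken arbitrarily large, this is $|I|\le(1+\varepsilon)|S|+C_\varepsilon$ for every $\varepsilon>0$, and $f(m)=\inf_{\varepsilon}(\varepsilon m+C_\varepsilon)$ is $o(m)$. To get a constant, we use that a place which is the only one in its $V_n$, $n\in J$, has an exponentially deep first hit, so its $1/\Lambda_v$ is negligible. A place that is not needed for a new exponent leaves slack in $|J|\le|S''|$.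

**Step 3: the cost $\sum1/\Lambda_v$ in terms of the slack.** Let $n\in J$ and $g=|V_n|\ge1$. Some $v\in V_n$ has $\Lambda_v\ge q^nH/(4g)$, and the other $g-1$ have $\Lambda_v\ge\ell_0$. Using $H\ge\kappa$ and $4/(\kappa q^n)\le1/\ell_0$,
$$\sum_{v\in V_n}\frac1{\Lambda_v}\le\frac{4g}{\kappa q^n}+\frac{g-1}{\ell_0}=\frac4{\kappa q^n}+(g-1)\Bigl(\frac4{\kappa q^n}+\frac1{\ell_0}\Bigr)\le\frac4{\kappa q^n}+\frac{2(g-1)}{\ell_0}.$$
For $n\notin J$ we have $\sum_{v\in V_n}1/\Lambda_v\le|V_n|/\ell_0$. Put
$$X=\sum_{n\in J}(|V_n|-1)+\sum_{n\notin J}|V_n|=|S''|-|J|\ge0 .$$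
As $\sum_nq^{-n}\le2$, summing over all $n$ gives
$$\sum_{v\in S''}\frac1{\Lambda_v}\le\frac8\kappa+\frac{2X}{\ell_0}.\tag{18}$$

**Step 4: conclusion.** By (17), (18) and $\ell_0\ge16C_0$, with $C_2=32C_0/\kappa$,
$$|\mathcal W|\le\frac{32C_0}\kappa+\frac{8C_0X}{\ell_0}\le C_2+\frac X2 .$$
Therefore
$$|I'|=|J|+|\mathcal W|\le|S''|-X+C_2+\frac X2\le|S''|+C_2 ,$$
and $|I|\le n_0+C_2+|S|$. Propositions 5 and 6 cover the case where $\beta$ is a root of unity and the case where $\alpha,\beta$ are multiplicatively dependent, and the maximum of the constants serves in all cases. All constants are effective, because those in Theorem 3 and $\kappa$ are. This proves Theorem 2. $\blacksquare$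

## 12. Sharpness over $\mathbb Q$ under Schinzel's Hypothesis H

Proposition 1 gave equality for $|S|\le5$. The following complement makes this conditional for all sizes.

**Proposition 10.** Let $K=\mathbb Q$, $D=2$, $\beta=-1$. Under Schinzel's Hypothesis H, both bounds $|I|\le|S|$ and $|I\cap\{n\ge1\}|\le|S|-1$ of Proposition 1 are attained for every $|S|\ge1$. In particular the coefficient $1$ in Theorem 2 is then optimal.

Recall the hypothesis in the form used here: if $P_1,\dots,P_N\in\mathbb Z[x]$ are irreducible over $\mathbb Q$ with positive leading coefficients, and no prime divides $\prod_nP_n(a)$ for all integers $a$, then there is an integer $a\ge1$ such that all $P_n(a)$ are prime.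

**Step 1: the polynomials.** The case $|S|=1$ is in Proposition 1, so let $N\ge1$ and aim at $|S|=N+1$. We want $A_0=-1$ and $A_1,\dots,A_N$ all prime. Consider
$$P_n(x)=(x+1)^{2^n}+x^{2^n},\qquad1\le n\le N .$$
The form $X^{2^n}+Y^{2^n}$ is irreducible over $\mathbb Q$, since $x^{2^n}+1$ is a cyclotomic polynomial. The invertible linear substitution $(X,Y)\mapsto(X+Y,X)$ turns it into the irreducible form $(X+Y)^{2^n}+X^{2^n}$, and $P_n$ is obtained by setting $Y=1$. As $P_n$ has full degree $2^n$ with leading coefficient $2$, a factorization of $P_n$ would homogenize to one of the form. So $P_n$ is irreducible with positive leading coefficient. Since $\prod_nP_n(0)=1$, there is no fixed prime divisor.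

**Step 2: the point and the set.** Hypothesis H gives $a\ge1$ with all $P_n(a)$ prime. Take $\alpha=-(a+1)/a$, which is in lowest terms and satisfies $|\alpha|>1$, so it is not preperiodic. In the notation of Section 1, $A_0=-(a+1)+a=-1$ and $A_n=P_n(a)$ for $1\le n\le N$. Let $S=\{\infty,P_1(a),\dots,P_N(a)\}$. Each $P_n(a)$ is a sum of even powers of two consecutive integers, hence odd. By Step 2 of Proposition 1 no odd prime divides two of the $A_n$, so these primes are distinct and $|S|=N+1$.

**Step 3: equality.** By construction $I\supseteq\{0,1,\dots,N\}$. With the upper bounds of Proposition 1, $|I|=N+1=|S|$ and $|I\cap\{n\ge1\}|=N=|S|-1$. $\square$
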